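# Three competing particles after a triple collision, and a planar Brownian motion that generates their filtration

## 1. Two particles and a coin at every collision

Put $\operatorname{sgn}(x)=1$ for $x\ge 0$ and $\operatorname{sgn}(x)=-1$ for $x<0$. Take a standard Brownian motion $\Delta$ with $\Delta_0=0$ and define two particles by
$$Y_1=\int\mathbf 1_{\{\Delta\ge0\}}\,d\Delta,\qquad Y_2=-\int\mathbf 1_{\{\Delta<0\}}\,d\Delta .$$
Then $Y_1-Y_2=\Delta$. The particle that is ahead diffuses with unit variance, and the particle behind has no noise.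

Which noise drives the leader? It is
$$\beta:=\int\operatorname{sgn}(\Delta)\,d\Delta=Y_1+Y_2 ,$$
a Brownian motion by Lévy's theorem. Tanaka's formula gives $|\Delta|=\beta+L$, where $L$ is nondecreasing and grows only when $\Delta=0$, and Skorokhod's lemma gives $L_t=\sup_{s\le t}(-\beta_s)^+$. So $\beta$ determines $|\Delta|$, and hence the two ranked positions $\frac12(\beta\pm|\Delta|)$. It does not determine the names. Replace $\Delta$ by $-\Delta$: the law of $\Delta$ is the same, $\beta$ and $|\Delta|$ are almost surely unchanged (the zero set of $\Delta$ is Lebesgue-null), and the names are exchanged. Hence $\mathbb P(\Delta_1>0\mid\beta)=\frac12$. The noise of the ranks misses a coin.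

Nevertheless the filtration of $Y=(Y_1,Y_2)$ is generated by a Brownian motion, namely by $\Delta=\int\operatorname{sgn}(\Delta)\,d\beta$, since $\Delta=Y_1-Y_2$ and $Y$ is a functional of $\Delta$. The coins have been written into a Brownian motion by flipping the sign of $d\beta$.

It is enough to flip in a thin layer. Fix $\theta>0$, let $\xi_1=0$, let $\tau_m$ be the first time after $\xi_m$ with $|\Delta|=\theta$, and $\xi_{m+1}$ the first zero of $\Delta$ after $\tau_m$. Put $a=\operatorname{sgn}(\Delta)$ on each $[\xi_m,\tau_m)$, $a=1$ elsewhere, and $W=\int a\,d\beta$. Let us decode $W$ by hand.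

* On $[\xi_m,\tau_m]$ we have $dW=d\Delta$ and $\Delta_{\xi_m}=0$, so $\Delta=W-W_{\xi_m}$ there, and $\tau_m$ is the first time after $\xi_m$ at which $|W-W_{\xi_m}|=\theta$.
* On $[\tau_m,\xi_{m+1}]$ we have $dW=d\beta$, so $|\Delta|=\theta+W-W_{\tau_m}$ until this quantity reaches $0$, and that time is $\xi_{m+1}$. The sign of $\Delta$ is the one it had at $\tau_m$.

By induction on $m$, and because $\tau_m\uparrow\infty$, the Brownian motion $W$ generates the filtration of $Y$ as well. The induction has a first step: it starts at time $0$ from the known value $\Delta_0=0$.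

Now put a third particle in the picture. Every collision of two neighbors produces a coin that decides the order of two names. When all three particles meet, the order of all three names is lost. If immediately after the triple collision there are infinitely many collisions, there is no first coin from which to start decoding. Is the filtration after a triple collision still generated by a Brownian motion?

## 2. Three particles with a ballistic middle particle

**Definition (the system).** Three particles $X=(X_1,X_2,X_3)$ start from a deterministic point $x\in\mathbb R^3$ with distinct coordinates. The rank $p_t(i)\in\{1,2,3\}$ of particle $i$ is taken in descending order, ties going to the lowest index; so $p_t$ is a bijection of $\{1,2,3\}$. The ranked positions are $R_1\ge R_2\ge R_3$. For real constants $\delta_1,\delta_2,\delta_3$,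
$$dX_i(t)=\sum_{k=1}^3\mathbf 1_{\{p_t(i)=k\}}\big(\delta_k\,dt+\sigma_k\,dB_i(t)\big),\qquad \sigma_1=\sigma_3=1,\ \sigma_2=0,\qquad i=1,2,3, \tag{1}$$
with independent standard Brownian motions $B_1,B_2,B_3$, and
$$\text{for } i\ne j \text{ the set } \{t:X_i(t)=X_j(t)\}\text{ has zero Lebesgue measure.}\tag{2}$$
The gaps are $G=R_1-R_2$ and $H=R_2-R_3$, with $G(0)>0$ and $H(0)>0$. The first triple collision time is $\mathcal S=\inf\{t\ge0:X_1(t)=X_2(t)=X_3(t)\}$.

For example, at $X_t=(0.2,\,0.5,\,0.5)$ the tie goes to particle 2. So $p_t(2)=1$, $p_t(3)=2$, $p_t(1)=3$, and $G=0$, $H=0.3$.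

A weak solution lives on a filtered space $(\Omega,\mathcal F,(\mathcal F_t),\mathbb P)$ satisfying the usual conditions, with $X$ adapted and $B$ an $(\mathcal F_t)$-Brownian motion. The following facts are assumed.

* (i) The system (1)–(2) has a weak solution, unique in distribution.
* (ii) The solution is strong up to $\mathcal S$.
* (iii) On $\{\mathcal S<\infty\}$ the solution ceases to be strong after $\mathcal S$. The triple-collision local time does not grow, so one may randomly permute the names immediately after $\mathcal S$ without changing the law of $X$; hence pathwise uniqueness fails after $\mathcal S$.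
* (iv) If $\delta_1=\delta_2=\delta_3$, then $(G,H)$, started in the interior of the quadrant, hits the vertex $(0,0)$ with probability one, so that $\mathbb P(\mathcal S<\infty)=1$.

Suppose $\mathbb P(\mathcal S<\infty)>0$ (call such drifts admissible), put $\mathbb Q=\mathbb P(\,\cdot\mid\mathcal S<\infty)$ and
$$Y(t)=X(\mathcal S+t)-X(\mathcal S),\qquad t\ge0,$$
and let $\mathbb F^Y=(\mathcal F^Y_t)$ be the right-continuous, $\mathbb Q$-completed natural filtration of $Y$. All filtrations below are completed and right-continuous. The completed natural filtration of a Brownian motion is automatically right-continuous.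

**Definition (generated).** A Brownian motion $W$ of finite or countably infinite dimension, on the same probability space, *generates* $\mathbb F^Y$ if $\mathcal F^Y_t=\mathcal F^W_t$ up to null sets for every $t\ge0$.

In Section 1 both $\Delta$ and $W$ generate, and $\beta$ does not. The paper of Tomoyuki Ichiba and Ioannis Karatzas, "Degenerate Competing Three-Particle Systems", arXiv:2006.04970 (2020), asks whether the filtration $\mathbb F^Y$ might fail to be generated by any Brownian motion of any dimension, in the spirit of Tsirelson's triple-points result on non-Brownian filtrations. It does not settle this. Here is the answer.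

**Theorem 1.** Let $\sigma_1=\sigma_3=1$. For every $(\delta_1,\delta_2,\delta_3)\in\mathbb R^3$ we have $\mathbb P(\mathcal S<\infty)>0$, so every choice is admissible. For every such choice, in particular for $\delta_1=\delta_2=\delta_3$, there is on the same probability space under $\mathbb Q$ a two-dimensional Brownian motion $U$ with $\mathcal F^Y_t=\mathcal F^U_t$ for all $t\ge0$.

So the answer to "does there exist *no* generating Brownian motion?" is no, for every choice of drifts.

**Theorem 2.**
(a) Every Brownian motion generating $\mathbb F^Y$ has dimension exactly $2$.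
(b) The filtration of $(Y,\ B(\mathcal S+\cdot)-B(\mathcal S))$ is generated by a three-dimensional Brownian motion.
(c) The filtration $\mathbb F^X$ of the whole process $X$ (from time $0$, under $\mathbb P$) is generated by a two-dimensional Brownian motion.
(d) For arbitrary $\sigma_1,\sigma_3>0$, $\sigma_2=0$, and any weak solution of (1)–(2) with $\mathbb P(\mathcal S<\infty)>0$, the filtration $\mathbb F^Y$ is generated by a two-dimensional Brownian motion, and (a), (b), (c), (e) hold. For (c) the condition $\mathbb P(\mathcal S<\infty)>0$ is not needed.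
(e) The Brownian motion $\beta$ driving the ranks (defined in Section 4) does not generate: $\mathbb F^\beta\subsetneq\mathbb F^Y$.

There is no conflict with fact (iii). Permuting the names after $\mathcal S$ shows that $Y$ is not a functional of the *given* Brownian motions $B_i$. It does not prevent $Y$ from being a nonanticipative functional of another Brownian motion that is itself built from $Y$, as $\Delta$ was in Section 1.

From now on $\sigma_1,\sigma_3>0$ are arbitrary, and we write $\varsigma_1=\sigma_1$, $\varsigma_2=\sigma_3$. The case of Theorem 1 is $\varsigma_1=\varsigma_2=1$.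

## 3. Textbook facts in the form needed

* Lévy's theorem: continuous local martingales $M^1,\dots,M^d$ from $0$ in a filtration, with $\langle M^i,M^j\rangle_t=\mathbf 1_{\{i=j\}}t$, form a Brownian motion for that filtration.
* Tanaka's formula: for a continuous semimartingale $Z$, $dZ^+=\mathbf 1_{\{Z>0\}}dZ+\frac12dL(Z)$, where $L(Z)$ is continuous, nondecreasing, and grows only on $\{Z=0\}$. If $Z$ has finite variation, then $L(Z)=0$.
* Skorokhod's lemma: if $y$ is continuous with $y(0)\ge0$, there is exactly one pair $(z,\ell)$ of continuous functions with $z=y+\ell\ge0$, $\ell$ nondecreasing, $\ell(0)=0$, $\int z\,d\ell=0$, and $\ell(t)=\sup_{s\le t}(-y(s))^+$.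
* Girsanov's theorem: on $C([0,T])$, the laws of Brownian motion with and without a bounded drift are equivalent.
* Yamada–Watanabe: weak existence and pathwise uniqueness give strong solutions, that is, solutions that are nonanticipative functionals of the initial value and the driving Brownian motion.
* Doob's upcrossing inequality: if $\varrho\ge0$ is a continuous submartingale, the number $N$ of passages from $0$ to $\rho>0$ completed by time $T$ satisfies $\rho\,EN\le E\varrho_T$.
* Representation: in the filtration generated by a Brownian motion $U$ of finite dimension, every local martingale is a constant plus a stochastic integral with respect to $U$.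

## 4. The ranks are driven by a planar Brownian motion

$\mathcal S$ is a stopping time and $\{\mathcal S<\infty\}\in\mathcal F_{\mathcal S}$. So under $\mathbb Q$ the process $\bar B=B(\mathcal S+\cdot)-B(\mathcal S)$ is a three-dimensional Brownian motion for $\mathcal G_t:=\mathcal F_{\mathcal S+t}$ (completed under $\mathbb Q$). The process $Y$ satisfies (1) driven by $\bar B$, and (2), with $Y(0)=0$. From here on $p,R_k,G,H$ refer to $Y$, and
$$Z^1=G,\quad Z^2=H,\quad\lambda_1=\delta_1-\delta_2,\quad\lambda_2=\delta_2-\delta_3.$$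

**Step 1 (the driving noise).** We extract from $Y$ the noise attached to the ranks. The process
$$N_i:=Y_i-\sum_k\int\mathbf 1_{\{p(i)=k\}}\delta_k\,dt=\sum_k\int\mathbf 1_{\{p(i)=k\}}\sigma_k\,d\bar B_i$$
is a $\mathcal G$-martingale adapted to $\mathbb F^Y$, hence an $\mathbb F^Y$-martingale. Define the $\mathbb F^Y$-adapted processes
$$\beta^1=\sum_i\int\mathbf 1_{\{p(i)=1\}}\sigma_1^{-1}dN_i=\sum_i\int\mathbf 1_{\{p(i)=1\}}d\bar B_i,\qquad \beta^2=-\sum_i\int\mathbf 1_{\{p(i)=3\}}\sigma_3^{-1}dN_i=-\sum_i\int\mathbf 1_{\{p(i)=3\}}d\bar B_i.$$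
At each time exactly one particle has rank 1 and another one has rank 3, so $\langle\beta^i,\beta^j\rangle_t=\mathbf 1_{\{i=j\}}t$. By Lévy's theorem $\beta=(\beta^1,\beta^2)$ is a planar Brownian motion for $\mathbb F^Y$ and for $\mathcal G$.

**Step 2 (the top rank).** We compute $dR_1$. Let $M=Y_1\vee Y_2=Y_1+(Y_2-Y_1)^+$, so that $R_1=M+(Y_3-M)^+$. By Tanaka's formula,
$$dM=\mathbf 1_{\{Y_1\ge Y_2\}}dY_1+\mathbf 1_{\{Y_2>Y_1\}}dY_2+\tfrac12dL(Y_2-Y_1),$$
$$dR_1=\mathbf 1_{\{Y_3\le M\}}dM+\mathbf 1_{\{Y_3>M\}}dY_3+\tfrac12dL(Y_3-M)=\sum_i\mathbf 1_{\{p(i)=1\}}dY_i+dA_1,$$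
with $dA_1=\frac12\mathbf 1_{\{Y_3\le M\}}dL(Y_2-Y_1)+\frac12dL(Y_3-M)$. Indeed, with our tie rule, $\{Y_3\le M,Y_1\ge Y_2\}$, $\{Y_3\le M,Y_2>Y_1\}$, $\{Y_3>M\}$ are exactly $\{p(1)=1\}$, $\{p(2)=1\}$, $\{p(3)=1\}$. The first part of $A_1$ is carried by $\{Y_1=Y_2\ge Y_3\}\subset\{G=0\}$, the second by $\{Y_3=M\}\subset\{G=0\}$. Hence
$$R_1=\delta_1t+\varsigma_1\beta^1+A_1,$$
with $A_1$ continuous, nondecreasing, $A_1(0)=0$, growing only on $\{G=0\}$.

**Step 3 (the other ranks).** The same computation for $-R_3=\max_i(-Y_i)$ gives $dR_3=\sum_i\mathbf 1_{\{p(i)=3\}}dY_i+dA_3$ with $A_3$ nonincreasing, $A_3(0)=0$, and growing (downward) only on $\{H=0\}$. The indicators that come out of the computation may differ from those of $\{p(i)=3\}$ on ties. Ties are Lebesgue-null by (2), and the drifts and brackets of the $Y_i$ are absolutely continuous, so the integrals agree. Thus $R_3=\delta_3t-\varsigma_2\beta^2+A_3$. Since $\sum_iY_i=(\delta_1+\delta_2+\delta_3)t+\varsigma_1\beta^1-\varsigma_2\beta^2$, subtraction gives $R_2=\delta_2t-A_1-A_3$. With $\ell_1=2A_1$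 and $\ell_2=-2A_3$,
$$Z^i=\lambda_it+\varsigma_i\beta^i+\ell_i-\tfrac12\ell_{3-i},\qquad \ell_i\text{ nondecreasing},\quad \ell_i(0)=0,\quad\int Z^i\,d\ell_i=0\qquad(i=1,2).\tag{3}$$

**Step 4 (the gaps are a functional of $\beta$).** Put $v^i_t=\lambda_it+\varsigma_i\beta^i_t$. By Skorokhod's lemma with $y=v^i-\frac12\ell_{3-i}$, (3) is equivalent to
$$\ell_i(t)=\sup_{s\le t}\big(-v^i_s+\tfrac12\ell_{3-i}(s)\big)^+,\qquad i=1,2.$$
For the norm $\max_i\sup_{s\le t}|\cdot|$ the right side is a contraction in $(\ell_1,\ell_2)$ with factor $\frac12$. So $(\ell_1,\ell_2)$ and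
$$(G,H)=:\Gamma(v)$$
are uniquely determined nonanticipative functionals of $v$. Two inputs satisfy $\|\ell-\ell'\|\le\|v-v'\|+\frac12\|\ell-\ell'\|$, that is, $\|\ell-\ell'\|\le2\|v-v'\|$. Taking $v'=0$, $\ell'=0$ shows that $\ell_i(t)$ is integrable. All this holds for any continuous $v$ with $v(0)\in[0,\infty)^2$. In particular $G,H,\ell,R_1,R_2,R_3$ are $\mathbb F^\beta$-adapted.

So $\beta$ knows everything about the ranks. What is missing is the names. Put $\varrho:=G+H=R_1-R_3$. The *vertex set* $\{\varrho=0\}$ is closed, Lebesgue-null by (2), and contains $0$.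

## 5. The order of two names solves a strong equation

**Definition (coins).** Let $c^1_t=+1$ if $p_t^{-1}(1)<p_t^{-1}(2)$ and $-1$ otherwise; let $c^2_t=+1$ if $p_t^{-1}(2)<p_t^{-1}(3)$ and $-1$ otherwise. They are Borel functions of $Y_t$, so they are $\mathbb F^Y$-progressive.

In the example $(0.2,0.5,0.5)$ the names from top to bottom are $2,3,1$, so $c^1=+1$ and $c^2=-1$.

**Step 1 (equation for a pair).** We show that $\int c^i\,d\beta^i$ plays the role that $\Delta$ played in Section 1. Let $T\le T'$ be $\mathbb F^Y$-stopping times. If $H>0$ on $[T,T')$, the lowest particle is constant there by continuity. Let $i<j$ be the other two indices and $\Delta=Y_i-Y_j$. Then on $[T,T')$ we have $|\Delta|=G$, $\operatorname{sgn}\Delta=c^1$ (at a tie the lower index $i$ ranks first, in agreement with $\operatorname{sgn}0=1$), and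
$$d\Delta=\lambda_1\operatorname{sgn}(\Delta)\,dt+\varsigma_1c^1\,d\beta^1.\tag{4}$$
Indeed, on $\{\Delta\ge0\}$, $d\Delta=\lambda_1dt+\varsigma_1d\bar B_i$ and $d\beta^1=d\bar B_i$; on $\{\Delta<0\}$, $d\Delta=-\lambda_1dt-\varsigma_1d\bar B_j$ and $d\beta^1=d\bar B_j$.

If $G>0$ on $[T,T')$, the top particle is constant. With $i<j$ the two lower indices and $\Delta=Y_i-Y_j$ we have $|\Delta|=H$, $\operatorname{sgn}\Delta=c^2$, and
$$d\Delta=\lambda_2\operatorname{sgn}(\Delta)\,dt+\varsigma_2c^2\,d\beta^2.\tag{5}$$
Indeed, on $\{\Delta\ge0\}$, $d\Delta=\lambda_2dt-\varsigma_2d\bar B_j$ and $d\beta^2=-d\bar B_j$; on $\{\Delta<0\}$, $d\Delta=-\lambda_2dt+\varsigma_2d\bar B_i$ and $d\beta^2=-d\bar B_i$.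

**Lemma 1.** Let $\lambda\in\mathbb R$ and $\varsigma>0$.
(a) The equation $d\Delta=\lambda\operatorname{sgn}(\Delta)\,dt+\varsigma\,dW$ has pathwise uniqueness and strong solutions. Let $\Psi_{\lambda,\varsigma}$ be the solution map with initial value $0$.
(b) $\Psi_{\lambda,\varsigma}(-W)=-\Psi_{\lambda,\varsigma}(W)$ a.s.
(c) Let $W$ be a Brownian motion for a filtration $\mathcal K$, and let $\Delta$ be a $\mathcal K$-adapted solution on a stochastic interval $[T,T']$ with $\Delta_T=0$. Then $\Delta$ coincides there with $\Psi_{\lambda,\varsigma}(W_{T+\cdot}-W_T)$.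
(d) Let $W$ be a Brownian motion for $\mathcal K$, $T$ a $\mathcal K$-stopping time and $\psi_u=\Psi_{\lambda,\varsigma}(W_{T+\cdot}-W_T)_u$. Then $\psi_{s-T}\mathbf 1_{\{T\le s\}}$ is $\mathcal K_s$-measurable for every $s$.

*Proof.* (a) By Girsanov a weak solution exists from every initial value. Uniqueness in law holds too: removing the drift turns $\Delta$ into $\Delta_0+\varsigma W'$ with a Brownian motion $W'$, and the density is a functional of the path of $\Delta$. Let $\Delta,\Delta'$ be solutions with the same $W$ and the same initial value. Then $\Delta-\Delta'$ has finite variation, hence zero local time, and Tanaka's formula for $\Delta\vee\Delta'=\Delta'+(\Delta-\Delta')^+$ gives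
$$d(\Delta\vee\Delta')=\mathbf 1_{\{\Delta>\Delta'\}}d\Delta+\mathbf 1_{\{\Delta\le\Delta'\}}d\Delta'=\lambda\operatorname{sgn}(\Delta\vee\Delta')\,dt+\varsigma\,dW .$$
So $\Delta\vee\Delta'$ is a solution. It has the same law as $\Delta$ and is $\ge\Delta$, so it equals $\Delta$; likewise it equals $\Delta'$. Yamada–Watanabe gives strong existence.

(b) Since $\langle\Delta\rangle_t=\varsigma^2t$, the zero set of $\Delta$ is Lebesgue-null, so $\operatorname{sgn}(-\Delta)=-\operatorname{sgn}(\Delta)$ for a.e. time. Hence $-\Psi_{\lambda,\varsigma}(W)$ solves the equation driven by $-W$, and pathwise uniqueness applies.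

(c) On $\{T<\infty\}$, $W_{T+\cdot}-W_T$ is a Brownian motion for $(\mathcal K_{T+u})_u$. Extend $\Delta$ beyond $T'$ by a strong solution started at $\Delta_{T'}$ and use pathwise uniqueness.

(d) $\psi_u$ is $\mathcal K_{T+u}$-measurable and continuous in $u$. The variable in question is the limit as $n\to\infty$ of $\sum_j\psi_{j2^{-n}}\mathbf 1_{\{j2^{-n}\le s-T<(j+1)2^{-n}\}}$. The $j$-th term is a $\mathcal K_{T+j2^{-n}}$-measurable variable times $\mathbf 1_{\{T+j2^{-n}\le s\}}$, which is $\mathcal K_s$-measurable, times the indicator of the $\mathcal K_s$-event $\{s-T<(j+1)2^{-n}\}$. $\blacksquare$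

## 6. Excursions from the vertex, cut at the levels $2^{-j}$

An *excursion interval* $(g,d)$ is a connected component of $\{\varrho>0\}$, with $\varrho_g=0$; $d=\infty$ is allowed. For $\rho>0$ let $\nu_0=0$ and, for $n\ge1$,
$$\alpha_n=\inf\{s\ge\nu_{n-1}:\varrho_s\ge\rho\},\qquad\nu_n=\inf\{s\ge\alpha_n:\varrho_s=0\}.\tag{6}$$
By uniform continuity of $\varrho$ on compacts, $\alpha_n\uparrow\infty$.

**Step 1 (what the $\alpha_n$ are).** We check that the finite $\alpha_n$ are exactly the first times at level $\rho$ in the excursions that reach $\rho$. Let $(g,d)$ reach $\rho$ and let $a$ be its first time with $\varrho_a=\rho$. Since $\alpha_1\le a$, there is a largest $n$ with $\alpha_n\le a$. If $\nu_n\le a$, then $\alpha_{n+1}\le a$, a contradiction. So $\varrho>0$ on $[\alpha_n,a]$, which gives $[\alpha_n,a]\subset(g,d)$, and $\varrho_{\alpha_n}=\rho$ forces $\alpha_n=a$. Conversely, $\varrho_{\nu_{n-1}}=0$ and $\varrho<\rho$ on $[\nu_{n-1},\alpha_n)$, so a finite $\alpha_n$ is the first time at $\rho$ in its excursion.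

**Step 2 (levels).** Let $r_j=2^{-j}$ for $j\ge1$ and $r_0=\infty$. For $\rho=r_k$ write $\alpha^k_n,\nu^k_n$, and $\mathcal D_k=\bigcup_n[\alpha^k_n,\nu^k_n)$. By Step 1, $\mathcal D_k$ consists of the parts of excursions from their first time at $r_k$ on. Hence $\mathcal D_k$ increases with $k$, and its union is $\{\varrho>0\}$, because an excursion climbs continuously from $0$.

## 7. Every excursion from the vertex begins with infinitely many alternations

**Lemma 2.** A.s., for every excursion interval $(g,d)$ of $\varrho$ away from $0$ and every $\eta'>0$, both $G$ and $H$ vanish somewhere in $(g,g+\eta')\cap(g,d)$.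

The natural first try, for zero drifts $\lambda_1=\lambda_2=0$, is to use $H$ itself. Before its first zero, $dH=\varsigma_2d\beta^2-\frac12d\ell_1$ is a supermartingale differential. So from a point with $\varrho=\rho$, where $H\le\rho$, the probability that $H$ reaches $c\varepsilon$ before $0$ is at most $\rho/(c\varepsilon)$. There are about $1/\rho$ starts at level $\rho$, by the upcrossing inequality. The product is bounded but does not tend to $0$, and the bound says nothing about reaching $\varrho=\varepsilon$ at a place where $H$ is small and positive. We need a supermartingale of homogeneity strictly larger than $1$ that is also positive on the wall $H=0$. The push $-\frac12d\ell_1$ is strictly negative and leaves room for this.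

*Proof.* We treat $H$; for $G$ exchange the indices $1$ and $2$.

**Step 1 (reduction to zero drift).** For $\rho<\varepsilon$ and $T>0$ let $A^\rho_{\varepsilon,T}$ be the event that for some $n$ with $\alpha_n=\alpha_n(\rho)<T$, $\varrho$ reaches $\varepsilon$ after $\alpha_n$, at a time $\le T$, with $H>0$ from $\alpha_n$ up to and including that time. If $H>0$ on $(g,g+\eta')\cap(g,d)$ for some excursion, pick a rational $\varepsilon>0$ reached by $\varrho$ in that set and an integer $T$ exceeding the first time it is reached. By Section 6, $A^\rho_{\varepsilon,T}$ occurs for all $\rho<\varepsilon$. So it suffices that $\mathbb Q(\bigcap_{i>1/\varepsilon}A^{1/i}_{\varepsilon,T})=0$ for each pair $(\varepsilon,T)$. This event is a functional of $v|_{[0,T]}$, whose law is equivalent, by Girsanov, to the law with $\lambda_1=\lambda_2=0$. So assume $\lambda_1=\lambda_2=0$ for the rest of this proof.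

**Step 2 (number of starts).** We bound how many excursions reach $\rho$ before $T$. By (3), $\varrho=\varsigma_1\beta^1+\varsigma_2\beta^2+\frac12(\ell_1+\ell_2)$ is an integrable nonnegative submartingale. Each $\alpha_n(\rho)<T$ completes an upcrossing from $0$ to $\rho$, so
$$E\,\#\{n:\alpha_n(\rho)<T\}\le E\varrho_T/\rho.$$

**Step 3 (a superharmonic function of degree $>1$).** We bound the probability of avoiding $\{H=0\}$. Choose $\eta\in(0,\frac14)$ such that $\zeta:=\eta(\frac\pi2+1)$ satisfies $\tan\zeta\le\frac12\min(\varsigma_1/\varsigma_2,\varsigma_2/\varsigma_1)$, and put $\gamma=1+\eta$. With $x=G/\varsigma_1=q\cos\varphi$ and $y=H/\varsigma_2=q\sin\varphi$, let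
$$f=q^\gamma\sin(\gamma\varphi+\eta)=\operatorname{Im}\big(e^{i\eta}(x+iy)^\gamma\big),$$
which is harmonic in $(x,y)$. For $\varphi\in[0,\frac\pi2]$ the argument of the sine lies in $[\eta,\frac\pi2+\zeta]\subset(0,\pi)$, so $f>0$ off the vertex. Differentiating $e^{i\eta}z^\gamma$,
$$f_x=\gamma q^{\gamma-1}\sin((\gamma-1)\varphi+\eta),\qquad f_y=\gamma q^{\gamma-1}\cos((\gamma-1)\varphi+\eta),$$
both bounded on bounded sets. Before the first zero of $H$ after $\alpha_n$, $\ell_2$ does not grow, so $dx=d\beta^1+\frac1{\varsigma_1}d\ell_1$ and $dy=d\beta^2-\frac1{2\varsigma_2}d\ell_1$, and Itô's formula gives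
$$df=f_x\,d\beta^1+f_y\,d\beta^2+\Big(\frac1{\varsigma_1}f_x-\frac1{2\varsigma_2}f_y\Big)d\ell_1.$$
The measure $d\ell_1$ lives on $\{G=0\}$, that is, $\varphi=\frac\pi2$, where the bracket equals $\gamma q^{\gamma-1}\big(\frac1{\varsigma_1}\sin\zeta-\frac1{2\varsigma_2}\cos\zeta\big)\le0$, because $\tan\zeta\le\frac{\varsigma_1}{2\varsigma_2}$.

**Step 4 (the cost is $O(\rho^\gamma)$).** Let $e_j=\inf\{s\ge\alpha_n:H_s\le1/j\text{ or }\varrho_s\ge\varepsilon\}$. On $\{\alpha_n<\infty,\ H_{\alpha_n}>1/j\}$ the process $f$ after $\alpha_n$, stopped at $e_j$, is a bounded nonnegative supermartingale. Since $f$ is homogeneous of degree $\gamma$ in $(G,H)$, on this event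
$$\mathbb Q\big(e_j<\infty,\ \varrho_{e_j}=\varepsilon\mid\mathcal F^\beta_{\alpha_n}\big)\le\frac{\max_{\varrho=\rho}f}{\min_{\varrho=\varepsilon}f}=C\Big(\frac\rho\varepsilon\Big)^\gamma,$$
with $C=\max_{\varrho=1}f/\min_{\varrho=1}f$ depending only on $\varsigma_1,\varsigma_2,\eta$. If $\varrho$ reaches $\varepsilon$ with $H>0$ from $\alpha_n$ through that time, then $H>1/j$ on that compact time interval for all large $j$. Letting $j\to\infty$, the conditional probability of this is at most $C(\rho/\varepsilon)^\gamma$. Summing over $n$ with $\alpha_n<T$,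
$$\mathbb Q(A^\rho_{\varepsilon,T})\le\frac{E\varrho_T}\rho\,C\Big(\frac\rho\varepsilon\Big)^{1+\eta}\xrightarrow[\rho\to0]{}0.\qquad\blacksquare$$

## 8. Two coins make the names forget their past

Fix $k,n$ and write $\alpha=\alpha^k_n$, $\nu=\nu^k_n$. Let $i(m)=1$ for $m$ odd and $i(m)=2$ for $m$ even, and
$$\chi_1=\inf\{s\ge\alpha:Z^1_s=0\},\qquad\chi_{m+1}=\inf\{s\ge\chi_m:Z^{i(m+1)}_s=0\}\quad(m\ge1).\tag{7}$$
Both gaps vanish at $\nu$ when it is finite, so $\chi_m<\nu$ implies $\chi_{m+1}\le\nu$. The $\chi_m$ are $\mathbb F^\beta$-stopping times. We use them only while they are $<\nu$, and as right endpoints $\le\nu$. They cannot accumulate in $[\alpha,\nu)$, since an accumulation point is a common zero of $G$ and $H$.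

Let $\chi_m<\nu$. If $m$ is odd, $H>0$ on $[\chi_m,\chi_{m+1})$; let $b_m$ be the (constant) lowest particle there. If $m$ is even, $G>0$ there; let $a_m$ be the (constant) top particle. In both cases let $\Delta$ be the difference of the two other particles, smaller index minus larger. Then $|\Delta|=Z^{i(m)}$ on $[\chi_m,\chi_{m+1}]$, by continuity also at the right end when that is finite. On $\{\chi_{m+1}<\nu\}$ the gap $Z^{i(m)}$ is positive at $\chi_{m+1}$, so $\Delta_{\chi_{m+1}}\ne0$, and we put $\kappa_m=\operatorname{sgn}\Delta_{\chi_{m+1}}$. From the definitions,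
$$\begin{aligned}m\text{ odd: }&a_{m+1}=\min(\{1,2,3\}\setminus\{b_m\})\text{ if }\kappa_m=1,\quad\max(\{1,2,3\}\setminus\{b_m\})\text{ if }\kappa_m=-1;\\ m\text{ even: }&b_{m+1}=\max(\{1,2,3\}\setminus\{a_m\})\text{ if }\kappa_m=1,\quad\min(\{1,2,3\}\setminus\{a_m\})\text{ if }\kappa_m=-1.\end{aligned}\tag{8}$$

Let us play this game without knowing $b_1$. Suppose $\kappa_1=\kappa_2=1$.

* If $b_1=1$, then $a_2=\min\{2,3\}=2$ and $b_3=\max\{1,3\}=3$.
* If $b_1=2$, then $a_2=\min\{1,3\}=1$ and $b_3=\max\{2,3\}=3$.
* If $b_1=3$, then $a_2=\min\{1,2\}=1$ and $b_3=\max\{2,3\}=3$.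

In general, for $m$ odd, $\kappa_m=1$ gives $a_{m+1}\in\{1,2\}$, so
$$m\text{ odd and }\kappa_m=\kappa_{m+1}=1\quad\Longrightarrow\quad b_{m+2}=3\ \text{ whatever }b_m\text{ was.}\tag{9}$$
Mixed coins need not have this effect: with $\kappa_1=1,\kappa_2=-1$ one finds $b_3=1$ from $b_1=1$ and $b_3=2$ from $b_1=2$.

The labeling of the coins matters. Suppose that the coins were labeled "swap" or "no swap". Then each coin acts on the order of the names as a bijection, and so does every finite word of coins; no word forgets the past. Here is the danger in a toy model. Let $\pi_n=\tau_n\pi_{n-1}$, $n\le0$, with permutations $\tau_n$ of $\{1,2,3\}$, and suppose that for each $N$ the permutation $\pi_{-N}$ is uniform and independent of $(\tau_n)_{-N<n\le0}$. Then $\pi_0=\tau_0\cdots\tau_{-N+1}\pi_{-N}$ is uniform given $\tau_0,\dots,\tau_{-N+1}$ for each $N$, hence independent of all the $\tau_n$. The names would not be recoverable from all the coins of the past. The labels by index order, and (9), avoid this.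

**Lemma 3.** On $\{\chi_{m+1}<\nu\}$, $\mathbb Q(\kappa_m=1\mid\mathcal F^Y_{\chi_m}\vee\sigma(\beta))=\frac12$. Hence, given $\beta$, on $\{\chi_{m+1}<\nu\}$ the signs $\kappa_1,\dots,\kappa_m$ are i.i.d. fair.

*Proof.* Let $i=i(m)$, $i'=3-i$, $T=\chi_m$, and work on $\{T<\nu\}\in\mathcal F^Y_T$.

**Step 1 (a symmetric noise).** We build a Brownian motion whose sign flip reverses $\Delta$ and keeps $\beta$. Let $\tilde c=c^i$ on $[T,\chi_{m+1})$ and $\tilde c=1$ afterwards, and
$$\tilde B_u=\int_T^{T+u}\tilde c\,d\beta^i,\qquad\check\beta^{i'}_u=\beta^{i'}_{T+u}-\beta^{i'}_T.$$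
By Lévy's theorem in $(\mathcal F^Y_{T+u})_u$, $(\tilde B,\check\beta^{i'})$ is a planar Brownian motion independent of $\mathcal F^Y_T$. Put $\hat\Delta=\Psi_{\lambda_i,\varsigma_i}(\tilde B)$. Since $\Delta_T=0$, (4) or (5) and Lemma 1(c) give $\Delta_{T+u}=\hat\Delta_u$ for $T+u\le\chi_{m+1}$. Let $\check\beta^i=\int\operatorname{sgn}(\hat\Delta)\,d\tilde B$. Because $\tilde c=\operatorname{sgn}\Delta$ on $[T,\chi_{m+1})$, we have $\check\beta^i_u=\beta^i_{T+u}-\beta^i_T$ for $T+u\le\chi_{m+1}$.

**Step 2 (the flip).** Replacing $\tilde B$ by $-\tilde B$ preserves the law of $(\tilde B,\check\beta^{i'})$ given $\mathcal F^Y_T$. By Lemma 1(b), and since the zero set of $\hat\Delta$ is Lebesgue-null, it changes $(\hat\Delta,\check\beta^i,\check\beta^{i'})$ into $(-\hat\Delta,\check\beta^i,\check\beta^{i'})$ a.s. So, given $\mathcal F^Y_T$, these two triples have the same law.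

**Step 3 (what $\check\beta$ determines).** Continue $\beta_{\cdot\wedge T}$ after $T$ by the increments of $(\check\beta^1,\check\beta^2)$. The result agrees with $\beta$ on $[0,\chi_{m+1}]$. Since $\Gamma$ is nonanticipative, its gap process agrees with $(G,H)$ on $[0,\chi_{m+1}]$. So $\chi_{m+1}$, as the first zero of the $i(m+1)$-th gap after $T$, the event $\{\chi_{m+1}<\nu\}$, which says that $\chi_{m+1}$ is finite and the other gap is positive there, and $\beta_{\cdot\wedge\chi_{m+1}}$ are functions of $T$, $\beta_{\cdot\wedge T}$ and $(\check\beta^1,\check\beta^2)$. On that event $\kappa_m=\operatorname{sgn}\hat\Delta_{\chi_{m+1}-T}$ with $\hat\Delta_{\chi_{m+1}-T}\ne0$. By Step 2, $\mathbb Q(\kappa_m=1\mid\mathcal F^Y_T\vee\sigma(\beta_{\cdot\wedge\chi_{m+1}},\chi_{m+1}))=\frac12$ on $\{\chi_{m+1}<\nu\}$.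

**Step 4 (all of $\beta$).** The increments of $\beta$ after $\chi_{m+1}$ are independent of $\mathcal F^Y_{\chi_{m+1}}$, which contains the information of $\kappa_m$, $\mathcal F^Y_T$ and $\beta_{\cdot\wedge\chi_{m+1}}$. Adding them to the conditioning changes nothing, which is the first claim. The second follows by induction on $m$, since $\kappa_1,\dots,\kappa_{m-1}$ are $\mathcal F^Y_{\chi_m}$-measurable, and the $\chi$'s and $\nu$ are $\sigma(\beta)$-measurable. $\blacksquare$

Theorem 2(e) is already within reach. We have $\mathbb F^\beta\subset\mathbb F^Y$. The set $\{\varrho>0\}$ is not empty, so by Lemma 2 the $\sigma(\beta)$-event $\{\chi_2<\nu^k_n\}$ has positive probability for some $(k,n)$. On it $\kappa_1$ is $\mathcal F^Y_\infty$-measurable, while by Lemma 3 it is a fair coin given $\sigma(\beta)$. So $\mathcal F^\beta_\infty\ne\mathcal F^Y_\infty$, and (e) holds.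

## 9. Writing the coins into $\beta$ in thin layers at the walls

We want to imitate $W$ of Section 1: flip $d\beta^i$ by $c^i$ in a layer at the wall $Z^i=0$. The first thing to try is one thickness $\theta$ for the whole time axis. Away from the vertex the decoding of Section 1 would work, interval after interval. It stops at the vertex. By Lemma 2 each excursion from the vertex begins with infinitely many alternations between the walls, hence with infinitely many layer visits accumulating at its left end. There is no first step for the induction. (This does not show that the resulting Brownian motion fails to generate; it shows that the argument has no starting point.)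

To have a first step, one writes coins only after the excursion has reached $r_k$. This gives a Brownian motion $U^{(k)}$ that will turn out to be decodable. Then $k\to\infty$. But information can be lost in a limit: if $\varepsilon=\pm1$ is a fair coin and $u_k=\varepsilon/k$, then each $u_k$ determines $\varepsilon$, and the limit $0$ does not. The decoder $u\mapsto ku$ has Lipschitz constant $k$, and all the changes still to come after $u_k$ add up to a move of size $1/k$. The coin would survive if the moves after stage $k$ were small compared with $1/k$, the inverse of the Lipschitz constant. This is why the layers will be thinner for younger excursions, with thicknesses $\theta_1,\theta_2,\dots>0$ chosen inductively in Section 11, each after the decoders of the earlier stages. Until then the $\theta_j$ are arbitrary.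

**Definition (segments and signed intervals).** Fix $k,n$. Split $[\alpha^k_n,\nu^k_n)$ into segments $[\omega_{j+1},\omega_j)$ of level $j=k,k-1,\dots,1$, where $\omega_{k+1}=\alpha^k_n$ and $\omega_j=\inf\{s\ge\alpha^k_n:\varrho_s\ge r_{j-1}\}\wedge\nu^k_n$, so that $\omega_1=\nu^k_n$. The segment is empty if $\omega_{j+1}=\nu^k_n$. In a level-$j$ segment, write $\omega=\omega_j$, $\theta=\theta_j$, $\tau_0=\omega_{j+1}$, and for $m\ge1$
$$\xi_m=\inf\{s\ge\tau_{m-1}:G_sH_s=0\}\wedge\omega,\qquad\tau_m=\inf\{s\ge\xi_m:\ G_s\wedge H_s\ge\theta\wedge\tfrac12(G_s\vee H_s)\}\wedge\omega.\tag{10}$$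
If $\xi_m<\omega$, exactly one of $Z^1_{\xi_m},Z^2_{\xi_m}$ is $0$. Call $[\xi_m,\tau_m)$ a signed interval of type $i$ if $Z^i_{\xi_m}=0$.

By Section 6, a nonempty level-$j$ segment runs from the first time its excursion reaches $r_j$ to the first time it reaches $r_{j-1}$ or ends. So it does not depend on the $k\ge j$ used to define it. As an example, let $\theta_j=0.01$ and $G_{\xi_m}=0$, $H_{\xi_m}=0.3$. While $H>0.02$, the signed interval (of type 1) lasts until $G=0.01$. At a place where $H$ is only $0.012$, it would end when $G$ reaches $\frac12H=0.006$.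

**Step 1 (properties).** We record what a signed interval looks like. On $[\xi_m,\tau_m)$ we have $G\wedge H<\frac12(G\vee H)$. The sets $\{G<\frac12H\}$ and $\{H<\frac12G\}$ are disjoint and open, so by continuity, for type $i$,
$$Z^i<\tfrac12Z^{3-i},\qquad Z^{3-i}>0,\qquad Z^i<\theta_j\qquad\text{on }[\xi_m,\tau_m).\tag{11}$$
On $[\tau_{m-1},\xi_m)$ we have $GH>0$. Next,
$$\sup_m\tau_m=\omega.\tag{12}$$
Suppose $\tau_m<\omega$ for all $m$ and let $t_*=\lim\xi_m=\lim\tau_m\le\omega$. If $t_*<\infty$, then by continuity $G_{t_*}\wedge H_{t_*}=0$ and $G_{t_*}\wedge H_{t_*}\ge\theta\wedge\frac12(G_{t_*}\vee H_{t_*})$, so $\varrho_{t_*}=0$ and $t_*=\omega=\nu^k_n$. If $t_*=\infty$, then $\omega=\infty$. Consequently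
$$\text{every zero of }Z^i\text{ in }\mathcal D_k\text{ lies in a signed interval of type }i\text{ of level}\le k.\tag{13}$$
Indeed, by (12) it lies in some $[\tau_{m-1},\xi_m)$ or $[\xi_m,\tau_m)$ of a segment of level $\le k$. The former is impossible since $GH>0$ there, and in a signed interval of type $3-i$ we have $Z^i>0$.

**Step 2 (the Brownian motions).** Let $a^{(k),i}_s=c^i_s$ if $s$ lies in a signed interval of type $i$ of level $\le k$, and $a^{(k),i}_s=1$ otherwise. Let $a^i_s$ be defined in the same way with signed intervals of all levels. These processes are $\mathbb F^Y$-progressive: the signed intervals are countably many stochastic intervals with $\mathbb F^Y$-stopping times as endpoints, and the types are known at the left endpoints. Also $a=a^{(k)}$ on $\mathcal D_k$ and $a^{(k)}=1$ off $\mathcal D_k$. Define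
$$U^{(k),i}=\int a^{(k),i}\,d\beta^i,\qquad U^i=\int a^i\,d\beta^i.$$
Since $a^2=1$, Lévy's theorem shows that $U^{(k)}$ and $U$ are planar $\mathbb F^Y$-Brownian motions. $U^{(k)}$ depends only on $\theta_1,\dots,\theta_k$.

**Step 3 (their distance).** The integrands $a^i$ and $a^{(k),i}$ differ, by at most $2$, only in signed intervals of type $i$ and level $j>k$, where $Z^i<\theta_j$. By Doob's $L^2$ inequality,
$$E\sup_{s\le t}|U_s-U^{(k)}_s|^2\le4E\int_0^t|a-a^{(k)}|^2ds\le16\sum_{j>k}E\int_0^t\big(\mathbf 1_{\{G\le\theta_j\}}+\mathbf 1_{\{H\le\theta_j\}}\big)ds.\tag{14}$$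

## 10. Decoding $U^{(k)}$

Fix $k$ and let $\mathcal U=(\mathcal U_t)$ be the completed natural filtration of $U^{(k)}$. Then $\mathcal U_t\subset\mathcal F^Y_t$.

**Lemma 4.** $\beta$ is $\mathcal U$-adapted. Hence so are $G,H,R$ and $\langle\beta^i,U^{(k),i}\rangle_t=\int_0^ta^{(k),i}_s\,ds$.

*Proof.* Call an $\mathbb F^Y$-stopping time $T$ *good* if it is a $\mathcal U$-stopping time and $\beta_{\cdot\wedge T}$ is $\mathcal U$-adapted. The time $0$ is good, and the limit of an increasing sequence of good times is good.

**Step 1 (step rule).** We show how to pass from one good time to the next. Let $T$ be good and $T'=\inf\{s\ge T:(G_s,H_s)\in C\}$ with $C$ closed. Suppose there is a continuous $\mathcal U$-adapted $\hat\beta$ with $\hat\beta=\beta$ on $[0,T']$. Then $T'$ is good. Indeed $\hat Z=\Gamma\big((\lambda_it+\varsigma_i\hat\beta^i)_{i=1,2}\big)$ is $\mathcal U$-adapted and equals $(G,H)$ on $[0,T']$, since $\Gamma$ is nonanticipative. So $T'=\inf\{s\ge T:\hat Z_s\in C\}$ is a $\mathcal U$-stopping time, and $\beta_{\cdot\wedge T'}=\hat\beta_{\cdot\wedge T'}$.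

**Step 2 (unsigned steps).** These lead from $\nu^k_{n-1}$ to $\alpha^k_n$ and from $\tau_{m-1}$ to $\xi_m$. There $a^{(k)}=1$ on $[T,T')$, so $\hat\beta=\beta_{\cdot\wedge T}+U^{(k)}-U^{(k)}_{\cdot\wedge T}$ works. The closed sets are $\{\varrho\ge r_k\}$ and, in a level-$j$ segment, $\{GH=0\}\cup\{\varrho\ge r_{j-1}\}$. The latter contains the vertex, so it accounts for the "$\wedge\,\omega$" in (10), including the case $\tau_{m-1}=\omega$, in which $T'=T$. (For $j=1$, $\{\varrho\ge r_0\}$ is empty.)

**Step 3 (signed steps).** These lead from $\xi_m$ to $\tau_m$, with closed set $\{G\wedge H\ge\theta_j\wedge\frac12(G\vee H)\}\cup\{\varrho\ge r_{j-1}\}$. This set contains the vertex, so "$\wedge\,\omega$" is accounted for, and $\tau_m=\xi_m$ if $\xi_m=\omega$. As $\xi_m$ is good, the events "type $i$" belong to $\mathcal U_{\xi_m}$. On the event "type $i$", (11) gives $Z^{3-i}>0$ on $[\xi_m,\tau_m)$, so (4) or (5) applies there, and since $a^{(k),i}=c^i$ it reads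
$$d\Delta=\lambda_i\operatorname{sgn}(\Delta)\,dt+\varsigma_i\,dU^{(k),i},\qquad\Delta_{\xi_m}=0.$$
By Lemma 1(c), applied in $\mathbb F^Y$, $\Delta_s=\hat\Delta_s:=\Psi_{\lambda_i,\varsigma_i}\big(U^{(k),i}_{\xi_m+\cdot}-U^{(k),i}_{\xi_m}\big)_{s-\xi_m}$ on $[\xi_m,\tau_m]$. By Lemma 1(d), applied in $\mathcal U$, $\hat\Delta_s\mathbf 1_{\{\xi_m\le s\}}$ is $\mathcal U$-adapted. On $[\xi_m,\tau_m)$,
$$d\beta^i=c^i\,dU^{(k),i}=\operatorname{sgn}(\hat\Delta)\,dU^{(k),i},\qquad d\beta^{3-i}=dU^{(k),3-i},$$
so we may take
$$\hat\beta^i=\beta^i_{\cdot\wedge\xi_m}+\int_0^\cdot\mathbf 1_{\{s>\xi_m\}}\operatorname{sgn}(\hat\Delta_s)\,dU^{(k),i}_s,\qquad\hat\beta^{3-i}=\beta^{3-i}_{\cdot\wedge\xi_m}+U^{(k),3-i}-U^{(k),3-i}_{\cdot\wedge\xi_m}.$$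
On $\{\xi_m=\omega\}$ take the choice of Step 2. No name was needed in this step.

**Step 4 (induction).** By induction on $m$ and (12), goodness passes from $\omega_{j+1}$ to $\omega_j$, so from $\alpha^k_n$ to $\nu^k_n$, and then to $\alpha^k_{n+1}$. It starts at $\nu^k_0=0$. As $\alpha^k_n\uparrow\infty$, $\beta$ is $\mathcal U$-adapted. The other claims follow from Section 4 and because brackets of $\mathcal U$-adapted processes are $\mathcal U$-adapted. $\blacksquare$

**Definition (synchronized event).** Let $E_{k,t}$ be the event that for some $n$: $t\in[\alpha^k_n,\nu^k_n)$, $G_t>0$, $H_t>0$, and, with $\chi_m,\kappa_m$ of Section 8 for this $(k,n)$, there is an odd $m$ with $\chi_{m+2}\le t$ and $\kappa_m=\kappa_{m+1}=1$.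

**Lemma 5.** $E_{k,t}\in\mathcal U_t$, and $Y_t\mathbf 1_{E_{k,t}}$ is $\mathcal U_t$-measurable.

*Proof.* By Lemma 4, $\alpha^k_n,\nu^k_n,\chi_m$ are $\mathcal U$-stopping times.

**Step 1 (reading $\kappa_m$).** Let $i=i(m)$. On $\{\chi_{m+1}<\nu^k_n\}$ let $e$ be the last zero of $Z^i$ before $\chi_{m+1}$; then $\chi_m\le e<\chi_{m+1}$. By (13), $e$ lies in a type-$i$ signed interval $[\xi,\tau)$ of level $\le k$. On $(e,\tau\wedge\chi_{m+1})$ we have $a^{(k),i}=c^i=\operatorname{sgn}\Delta$. This is constant and equal to $\kappa_m$, because $|\Delta|=Z^i\ne0$ on $(e,\chi_{m+1}]$. So $\kappa_m$ is the right derivative at $e$ of $\langle\beta^i,U^{(k),i}\rangle$. Both $e$ and this bracket up to $\chi_{m+1}$ are $\mathcal U_{\chi_{m+1}}$-measurable, hence so is $\kappa_m$. It follows that $E_{k,t}\in\mathcal U_t$.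

**Step 2 (names).** On $E_{k,t}$ take the first admissible $m$; then $b_{m+2}=3$ by (9). There is $l\ge m+2$ with $\chi_l\le t<\chi_{l+1}$, since the $\chi$'s do not accumulate in $[\alpha^k_n,\nu^k_n)$. From $b_{m+2}=3$, (8) and the observed $\kappa$'s we obtain $b_l$ ($l$ odd) or $a_l$ ($l$ even), which is the lowest, respectively the top, particle at time $t$. The order of the other two is $c^{i(l)}_t$. The last zero of $Z^{i(l)}$ before $t$ lies in $[\chi_l,t)$ since $G_tH_t>0$, and as in Step 1, $c^{i(l)}_t$ is the right derivative of $\langle\beta^{i(l)},U^{(k),i(l)}\rangle$ there. Hence $p_t\mathbf 1_{E_{k,t}}$ is $\mathcal U_t$-measurable, and so is $Y_i(t)=R_{p_t(i)}(t)$ on $E_{k,t}$. $\blacksquare$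

**Lemma 6.** If $t>0$ and $\mathbb Q(G_tH_t=0)=0$, then $\mathbb Q(E_{k,t})\to1$ as $k\to\infty$.

*Proof.* Let $g=\sup\{s\le t:\varrho_s=0\}$; $g<t$ a.s. For $k$ large, $t\in[\alpha^k_n,\nu^k_n)$ for some $n$, where $\alpha^k_n$ is the first time after $g$ with $\varrho=r_k$; these times decrease to $g$ as $k\to\infty$. Let $M_k$ be the number of odd $m$ with $\chi_{m+2}\le t$ for this $(k,n)$, and $M_k=0$ if $t\notin\mathcal D_k$.

By Lemma 2, used backward from $t$, for every $N$ there are times $u_1<\dots<u_N$ in $(g,t)$ such that $u_m$ is a zero of $Z^{i(m)}$. As soon as $\alpha^k_n<u_1$ we get $\chi_1\le u_1$, and $\chi_m\le u_m\le u_{m+1}$ gives $\chi_{m+1}\le u_{m+1}$; so $\chi_m\le u_m$ for all $m\le N$. Hence $M_k\to\infty$ a.s. By Lemma 3 applied to the disjoint pairs $(\kappa_m,\kappa_{m+1})$, $m$ odd, each pair is $(1,1)$ with conditional probability $\frac14$, independently. Summing over $n$, $\mathbb Q(E_{k,t}^c\mid\beta)\le(3/4)^{M_k}$ a.s. Take expectations. $\blacksquare$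

## 11. Choosing the thicknesses, and the proof of Theorem 1

**Step 1 (all drifts are admissible, $\sigma_1=\sigma_3=1$).** Section 4 applied to $X$ shows that the gaps of $X$ are $\Gamma\big((G_0,H_0)+v\big)$ with $v^i_t=\lambda_it+\beta^i_t$ for a planar Brownian motion $\beta$. By Girsanov their law on $[0,T]$ is equivalent to that for equal drifts, for which $\mathbb P(\mathcal S\le T)>0$ for large $T$ by fact (iv). So $\mathbb P(\mathcal S<\infty)>0$ always.

**Step 2 (choice of $\theta_j$ and decoders).** We now make the errors after stage $k$ small compared with the sensitivity of the decoder of stage $k$. By (2) and Fubini there is a countable dense set $\{t_1,t_2,\dots\}\subset(0,\infty)$ with $\mathbb Q(G_{t_i}H_{t_i}=0)=0$. Let $T_j=\max(t_1,\dots,t_j)$. For $j=1,2,\dots$ choose inductively: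

1. $\theta_j>0$ with
$$E\int_0^{T_j}\big(\mathbf 1_{\{G\le\theta_j\}}+\mathbf 1_{\{H\le\theta_j\}}\big)ds\le4^{-j}(1+L_1+\dots+L_{j-1})^{-2}.\tag{15}$$
This is possible: with $\theta$ in place of $\theta_j$, the left side tends, as $\theta\downarrow0$, to $E\int_0^{T_j}(\mathbf 1_{\{G=0\}}+\mathbf 1_{\{H=0\}})ds=0$ by (2). Now $U^{(j)}$ is determined.
2. For $i\le j$, bounded Lipschitz maps $f_{j,i}:C([0,t_i];\mathbb R^2)\to\mathbb R^3$ (sup-norm) with
$$E\big|f_{j,i}(U^{(j)}|_{[0,t_i]})-\arctan(Y_{t_i})\mathbf 1_{E_{j,t_i}}\big|\le2^{-j},\tag{16}$$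
the arctangent being taken componentwise. They exist because, by Lemma 5, $\arctan(Y_{t_i})\mathbf 1_{E_{j,t_i}}$ is a.s. a Borel function of $U^{(j)}|_{[0,t_i]}$, and bounded Lipschitz functions are dense in $L^1$ of a finite Borel measure on a metric space. Let $L_j$ be a common Lipschitz constant for $f_{j,1},\dots,f_{j,j}$.

**Step 3 (the decoders still work on $U$).** Fix $i$ and let $k\ge i$. For $j>k$ we have $t_i\le T_j$ and $1+L_1+\dots+L_{j-1}\ge1+L_k$, so by (14), (15) and the Cauchy–Schwarz inequality
$$L_k\,E\sup_{s\le t_i}|U_s-U^{(k)}_s|\le L_k\Big(16\sum_{j>k}4^{-j}(1+L_k)^{-2}\Big)^{1/2}\le3\cdot2^{-k}.$$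
Since $|\arctan Y_{t_i}|\le\sqrt3\,\pi/2\le3$, (16) gives
$$E\big|f_{k,i}(U|_{[0,t_i]})-\arctan Y_{t_i}\big|\le3\cdot2^{-k}+2^{-k}+3\,\mathbb Q(E^c_{k,t_i})\xrightarrow[k\to\infty]{}0$$
by Lemma 6. So $Y_{t_i}$ is $\mathcal F^U_{t_i}$-measurable for every $i$.

**Step 4 (conclusion).** By density of $\{t_i\}$, continuity of $Y$ and right-continuity of $\mathbb F^U$, $Y$ is $\mathbb F^U$-adapted, so $\mathcal F^Y_t\subset\mathcal F^U_t$. Conversely $U$ is $\mathbb F^Y$-adapted by construction. Thus $\mathcal F^Y_t=\mathcal F^U_t$ for all $t\ge0$, and $U$ is a planar Brownian motion on the same space. This proves Theorem 1. $\blacksquare$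

## 12. Dimension two, the extra noise, and general variances

**Proof of Theorem 2(a).** Let $W$ be a Brownian motion of dimension $d\le\infty$ with $\mathbb F^W=\mathbb F^Y=\mathbb F^U$. Its components are $\mathbb F^U$-martingales, so $W^i=\int h^i\cdot dU$ with $h^i\cdot h^j=\mathbf 1_{\{i=j\}}$ for $dt\otimes d\mathbb Q$-a.e. point. Orthonormality in $\mathbb R^2$ forces $d\le2$. If $d=1$, then $U^i=\int k^i\,dW$ with $|k^1|=|k^2|=1$ and $k^1k^2=0$ a.e., which is impossible. $d=0$ is impossible since $\mathbb F^U$ is nontrivial. So $d=2$. $\blacksquare$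

**Proof of Theorem 2(b).** We add the noise of the middle rank, which $Y$ does not feel. Let $W_2=\sum_i\int\mathbf 1_{\{p(i)=2\}}d\bar B_i$. Then $\langle W_2\rangle_t=t$ and $\langle W_2,\beta^i\rangle=0$, hence $\langle W_2,U^i\rangle=0$, and $(U,W_2)$ is a three-dimensional $\mathcal G$-Brownian motion by Lévy's theorem. It is adapted to the filtration of $(Y,\bar B)$. Conversely, $Y$ is $\mathbb F^U$-adapted, hence so are $p$ and $\beta$, and
$$\bar B_i=\int\mathbf 1_{\{p(i)=1\}}d\beta^1-\int\mathbf 1_{\{p(i)=3\}}d\beta^2+\int\mathbf 1_{\{p(i)=2\}}dW_2$$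
is adapted to the filtration of $(U,W_2)$. $\blacksquare$

**Proof of Theorem 2(e).** This was done at the end of Section 8, from Lemmas 2 and 3. $\blacksquare$

**Proof of Theorem 2(d).** Sections 4–10 and Steps 2–4 of Section 11 were carried out for arbitrary $\sigma_1,\sigma_3>0$. Step 1 of Section 11 is not needed when $\mathbb P(\mathcal S<\infty)>0$ is assumed. The proofs of (a), (b), (e) above do not use $\sigma_1=\sigma_3=1$. Neither does the proof of (c) in the next section, which also does not use $\mathbb P(\mathcal S<\infty)>0$. $\blacksquare$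

## 13. The whole process from time zero

**Proof of Theorem 2(c).** Work under $\mathbb P$ with $(X,B,(\mathcal F_t))$ in place of $(Y,\bar B,\mathcal G)$. The initial names are known, so the stretch before the first vertex visit can be decoded from time $0$ on, without synchronization; after it, the earlier argument applies. Here are all the changes.

**Step 1 (Sections 4–6).** Sections 4 and 5 hold verbatim, with $v^i_t=Z^i_0+\lambda_it+\varsigma_i\beta^i_t$ and $Z^i_0>0$ deterministic; the same initial value is used in the step rule of Lemma 4. In (6) put $\nu_0=\inf\{s:\varrho_s=0\}=\mathcal S\in(0,\infty]$. Then the $\alpha_n,\nu_n$, $n\ge1$, describe in the same way the excursions with left end $g\ge\nu_0$.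

**Step 2 (Lemmas 2 and 3).** Lemma 2 is stated for excursions with $g\ge\nu_0$. The proof is unchanged, the upcrossings counted being those from $0$ to $\rho$ after $\nu_0$; their expected number on $[0,T]$ is still at most $E\varrho_T/\rho$. Section 8 is unchanged, for $n\ge1$.

**Step 3 (one more segment).** Add $[0,\nu_0)$ as a further segment of level $1$, included for every $k$: apply (10) with $\tau_0=0$, $\omega=\nu_0$, $\theta=\theta_1$. Put $\mathcal D_k=[0,\nu_0)\cup\bigcup_n[\alpha^k_n,\nu^k_n)$. Then (11), (13), (14) hold as before, and (12) has the same proof, since $\varrho_{t_*}=0$ with $t_*\le\nu_0$ gives $t_*=\nu_0=\omega$.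

**Step 4 (Lemma 4).** Start from the good time $0$ and perform the unsigned and signed steps of the initial segment, with closed sets $\{GH=0\}$ and $\{G\wedge H\ge\theta_1\wedge\frac12(G\vee H)\}$. Both contain the vertex. By (12), $\nu_0$ is good. Continue as before, from $\nu_0$ to $\alpha^k_1$ and so on.

**Step 5 (Lemma 5).** Replace $E_{k,t}$ by $E_{k,t}\cup\{t<\nu_0,\ G_tH_t>0\}$. By Lemma 4 the added event is in $\mathcal U_t$. On it the names are decoded as follows. Let $\chi_0=0$, and let $\chi_1,\chi_2,\dots$ be as in (7) with $\alpha=0$, $\nu=\nu_0$. On $[0,\chi_1)$ we have $G>0$, and the top particle is the initial one, $a_0$; the difference $\Delta$ of the two others (smaller index minus larger) satisfies $|\Delta|=H$ there. At any $u\le\chi_1$, $u<\nu_0$, with $H_u>0$, the order of these two particles is the initial one if $H>0$ on $[0,u]$. Otherwise it is the right derivative of $\langle\beta^2,U^{(k),2}\rangle$ at the last zero of $H$ before $u$: that zero lies in a signed interval of type $2$ by (13), and the sign of $\Delta$ is constant from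 there to $u$. Taking $u=\chi_1$ on $\{\chi_1<\nu_0\}$ gives $\kappa_0=\operatorname{sgn}\Delta_{\chi_1}$, hence $b_1$ by (8) with $m=0$. The signs $\kappa_m$, $m\ge1$, are read as in Lemma 5, and (8) gives all later $a_l,b_l$. The $\chi$'s do not accumulate in $[0,\nu_0)$, so $\chi_l\le t<\chi_{l+1}$ for some $l\ge0$. The remaining order at $t$ is read as in Lemma 5 if $l\ge1$, and as above with $u=t$ if $l=0$. On the original part of the event, where $t\ge\nu_0$, Lemma 5 applies as it stands.

**Step 6 (Lemma 6).** On $\{t<\nu_0\}$ only $G_tH_t>0$ a.s. is needed. On $\{t>\nu_0\}$ we have $g\ge\nu_0$, and the proof is unchanged. Also $\mathbb P(\nu_0=t)\le\mathbb P(G_tH_t=0)=0$.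

**Step 7 (conclusion).** Steps 2–4 of Section 11 then apply verbatim under $\mathbb P$, with $X$ in place of $Y$, and give a planar Brownian motion generating $\mathbb F^X$. $\blacksquare$
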